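# Deciding whether the densest matroids have the size of a projective geometry

## 1. The undecidability guess, tested on one-element projections

Give a machine a finite list $\mathcal O$ of matroids. The list defines a class: all matroids with no minor isomorphic to a member of $\mathcal O$. Suppose we are promised that the densest simple matroids in this class grow exponentially, with base a given prime power $q$. Are they, from some rank on, exactly as large as projective geometries over $\mathrm{GF}(q)$ of some rank? Can a machine answer this from $\mathcal O$?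

The answer that one would first guess is no. The question is about all sufficiently large ranks, with no bound on where "large" begins, and the data are finitely many small forbidden minors. Computing finitely many extremal sizes proves nothing in either direction: neither "yes" nor "no" has an evident finite certificate. To test the guess we need precise words.

**Definition (growth rate).** For a matroid $M$, let $\mathrm{si}(M)$ be its simplification and $\varepsilon(M)=|\mathrm{si}(M)|$ its number of points. For a nonempty minor-closed class $\mathcal M$, let $h_{\mathcal M}(n)$ be the maximum number of elements of a simple matroid in $\mathcal M$ of rank at most $n$ (possibly $\infty$). For a set $\mathcal O$ of matroids, $\mathrm{Ex}(\mathcal O)$ is the class of matroids with no minor isomorphic to a matroid in $\mathcal O$. Classes of matroids are closed under isomorphism.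

A theorem of Geelen, Kabell, Kung and Whittle says: if $h_{\mathcal M}(2)$ is finite, then $h_{\mathcal M}(n)$ grows linearly, quadratically or exponentially in $n$, up to a constant factor. In the exponential case there is a prime power $q$ such that $\mathcal M$ contains all $\mathrm{GF}(q)$-representable matroids and $h_{\mathcal M}(n)\le c\,q^n$ for some constant $c$ and all $n$.

**Definition (base-$q$ exponentially dense).** A class as in the exponential case is called base-$q$ exponentially dense.

Throughout, write
$$[n]=\frac{q^n-1}{q-1},\qquad\text{so}\qquad [0]=0,\qquad [a]-1=q\,[a-1]\quad(a\ge 1).$$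
Thus $[n]$ is the number of points of $\mathrm{PG}(n-1,q)$. A theorem of Geelen and Nelson says that if $\mathcal M$ is base-$q$ exponentially dense, there are nonnegative integers $k$ and $d\le\frac{q^{2k}-1}{q-1}$ with
$$h_{\mathcal M}(n)=[n+k]-qd\qquad\text{for all sufficiently large }n.$$
The pair $(k,d)$ is determined by the values $h_{\mathcal M}(n)$ for large $n$; call it the *parameters* of $\mathcal M$. If also $[n+k']=[n+k]-qd$ for all large $n$, then $k'>k$ is impossible because the right side is at most $[n+k]$, and $k'<k$ is impossible because $[n+k]-[n+k']$ is unbounded. So $k'=k$ and $d=0$. Our question is therefore whether $d=0$.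

**Conjecture.** Let $\mathcal O$ be a finite set of matroids such that $\mathcal M=\mathrm{Ex}(\mathcal O)$ is base-$q$ exponentially dense for some prime power $q$. It is undecidable to determine whether there is an integer $k\ge0$ such that $h_{\mathcal M}(n)=\frac{q^{n+k}-1}{q-1}$ for all sufficiently large $n$. (Undecidable means: no Turing machine, given an encoding of such an $\mathcal O$ and $q$, always halts with the correct answer.)

The problem comes from J. Geelen and P. Nelson, *The densest matroids in minor-closed classes with exponential growth rate*, arXiv:1410.7676 (2014). The conjecture is exactly the guess above. Let us test it for small $k$.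

*The case $k=0$.* The bound $d\le\frac{q^{0}-1}{q-1}=0$ forces $d=0$. The answer is always "yes".

*The case $k=1$.* A *$c$-element projection* of $M_0$ is a matroid $N/C$ with $|C|=c$ and $N\backslash C=M_0$. The structure theorem of Geelen and Nelson, stated in Section 2, says that for large $n$ the extremal rank-$n$ matroids are simplifications of $k$-element projections of $\mathrm{PG}(n+k-1,q)$. Take $k=1$. Then $N\backslash e=\mathrm{PG}(V)$ with $\dim V=n+1$, and $N/e$ has rank $n$, so $e$ is a non-loop in the closure of $\mathrm{PG}(V)$. Suppose that $e$ is in the closure of the subspaces $X$ and $Y$. Submodularity of $r_N$ gives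
$$\dim X+\dim Y=r_N(X\cup e)+r_N(Y\cup e)\ge \dim(X+Y)+r_N((X\cap Y)\cup e),$$
so $r_N((X\cap Y)\cup e)\le\dim(X\cap Y)$, and $e$ is in the closure of $X\cap Y$. Hence there is one smallest subspace $K$ with $e$ in its closure, and $e\in\mathrm{cl}_N(X)$ iff $X\ge K$: the element $e$ sits "freely" in $K$. Put $\kappa=\dim K\ge1$. In $N/e$ a subspace $X$ has rank $\dim X-1$ if $X\ge K$, and $\dim X$ otherwise.

* If $\kappa=1$, then $K$ becomes a loop, all points of a line through $K$ other than $K$ become parallel, and at most $[n]$ points remain. This is too few.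
* If $\kappa=2$, then the $q+1$ points of the line $K$ become one point and nothing else collapses. There are $[n+1]-q$ points, so $d=1$.
* If $\kappa\ge3$, then $N/e$ is simple with $[n+1]$ points, so $d=0$.

Now suppose that $\mathcal M$ has parameters $(1,0)$. It contains such an $N/e$ with $\kappa\ge3$ for every large $n$. Contracting a point $x\le K$ replaces $(V,K)$ by $(V/x,K/x)$ after simplification: $\kappa$ drops by $1$ and the codimension of $K$ stays. Contracting a point $x\not\le K$ replaces $K$ by $(K+x)/x$: $\kappa$ stays and the codimension drops by $1$. If the codimension of $K$ is unbounded as $n$ varies, contract inside $K$ down to $\kappa=3$; we reach arbitrarily large members of the *plane family* ($e$ free in a $3$-dimensional subspace). If the codimension is bounded, contract outside $K$ until $K=V$; we reach arbitrarily large members of the *truncation family* ($\mathrm{PG}(n,q)$ truncated to rank $n$). Conversely, if $k=1$ and $\mathcal M$ contains arbitrarily large members of one of these families, then $h_{\mathcal M}(n)\ge[n+1]$ for infinitely many $n$,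 so $d=0$.

So for $k=1$ the question is whether $\mathcal M$ contains one of two explicit families. Whether a fixed small matroid is a minor of some member of such a regular family looks like a finite check. The guess already looks doubtful, and it is in fact wrong. To carry this through for all $k$ we need a replacement for $K$, a bound on its size, a replacement for the dichotomy "plane family or truncation family", and the finite check.

## 2. Statements, and the structure theorem they rest on

**Theorem 1.** There is an algorithm which, given a prime power $q$ and a finite set $\mathcal O$ with $\mathcal M=\mathrm{Ex}(\mathcal O)$ base-$q$ exponentially dense, computes the parameters $(k,d)$ of $\mathcal M$ and decides whether there is an integer $k'\ge0$ with $h_{\mathcal M}(n)=\frac{q^{n+k'}-1}{q-1}$ for all large $n$. In particular the conjecture is false.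

**Theorem 2.** It is decidable, given finite $\mathcal O$ and $q$, whether $\mathrm{Ex}(\mathcal O)$ is base-$q$ exponentially dense. Hence the algorithm of Theorem 1 extends to one that halts on all inputs.

**Theorem 3.** For every base-$q$ exponentially dense class, $d\le B(k):=\frac{q^{2k}-1}{q^2-1}$. For every $q$ and $k$ equality occurs.

Theorem 1 follows from Theorem 4 in Section 7, which describes the finite list of families to be tested. Theorem 5 in Section 10 says that the size bound $3k$ used in that list is best possible. The deep inputs are the two results recalled above and the following.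

**Theorem GN** (J. Geelen, P. Nelson, *The densest matroids in minor-closed classes with exponential growth rate*, Trans. Amer. Math. Soc. 369 (2017), 6751–6776). Let $\mathcal M$ be a base-$q$ exponentially dense minor-closed class. There are integers $k,d\ge0$ such that, for all sufficiently large $n$, $h_{\mathcal M}(n)=[n+k]-qd$ and every simple rank-$n$ matroid in $\mathcal M$ with $h_{\mathcal M}(n)$ elements is the simplification of a $k$-element projection of $\mathrm{PG}(n+k-1,q)$.

For large $n$ the function $h_{\mathcal M}$ is strictly increasing, so an extremal matroid of rank at most $n$ has rank exactly $n$. Besides the formula for $h_{\mathcal M}$ we use only this weak consequence.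

**(GN′)** There is a constant $c_0$ such that for all large $n$ some simple rank-$n$ matroid in $\mathcal M$ with $h_{\mathcal M}(n)$ elements is the simplification of a $c_0$-element projection of $\mathrm{PG}(m-1,q)$ for some $m$.

## 3. Nullity functions on a projective space

Vector spaces are finite-dimensional over $\mathrm{GF}(q)$. A *point* is a $1$-dimensional subspace, a *line* is a $2$-dimensional one, and $P(V)$ is the set of points of $V$. A *hyperplane* of $Y$ is a subspace of dimension $\dim Y-1$. The aim of this section is to encode a projection of $\mathrm{PG}(V)$ by how much rank each subspace loses.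

**Definition (nullity function).** A nullity function on $V$ is an integer function $\lambda$ on the subspaces of $V$ with $\lambda(0)=0$ and

* (N1) if $X$ is a hyperplane of $Y$, then $\lambda(X)\le\lambda(Y)\le\lambda(X)+1$;
* (N2) $\lambda(X+Y)+\lambda(X\cap Y)\ge\lambda(X)+\lambda(Y)$ for all $X,Y$.

Put $\rho(X)=\dim X-\lambda(X)$. By (N1), $\lambda$ and $\rho$ are monotone and each grows by $0$ or $1$ when the dimension grows by $1$; hence $0\le\rho(X)\le\dim X$. Since $\dim$ is modular, $\rho$ is submodular by (N2). Let $M(V,\lambda)$ be the matroid on $P(V)$ with $r(A)=\rho(\langle A\rangle)$.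

*Example.* Let $0\ne K\le V$, and let $\lambda_K(X)=1$ if $X\ge K$ and $0$ otherwise. (N1) is clear. For (N2): if both $X,Y\ge K$, then $X\cap Y\ge K$ and both sides equal $2$; if exactly one contains $K$, then $X+Y\ge K$. The matroid $M(V,\lambda_K)$ is the projection $N/e$ of Section 1.

**Lemma 1.** (a) $M(V,\lambda)$ is a matroid. (b) If $N\backslash C=\mathrm{PG}(V)$, then $N/C=M(V,\lambda)$ for a nullity function $\lambda$ with $\lambda(V)=\dim V-r(N/C)\le|C|$.

*Proof.* (a) We have $0\le r(A)\le\dim\langle A\rangle\le|A|$, and $r$ is monotone. With $X=\langle A\rangle$ and $Y=\langle B\rangle$ we have $\langle A\cup B\rangle=X+Y$ and $\langle A\cap B\rangle\le X\cap Y$. So $r(A\cup B)+r(A\cap B)\le\rho(X+Y)+\rho(X\cap Y)\le r(A)+r(B)$.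

(b) Put $\lambda(X)=\dim X-r_{N/C}(P(X))=r_N(P(X))+r_N(C)-r_N(P(X)\cup C)$. This is $\ge0$, it is at most $r_N(C)\le|C|$, and $\lambda(0)=0$. If $\langle A\rangle=X$, then $P(X)\subseteq\mathrm{cl}_N(A)$, so $r_{N/C}(A)=r_{N/C}(P(X))=\dim X-\lambda(X)$, as required. (N1) holds because from a hyperplane $X$ to $Y$ the dimension grows by $1$ and $r_{N/C}$ grows by $0$ or $1$. For (N2), $\dim$ is modular, and $r_{N/C}$ is submodular on the sets $P(X),P(Y)$, with $r_{N/C}(P(X)\cup P(Y))=r_{N/C}(P(X+Y))$ and $P(X)\cap P(Y)=P(X\cap Y)$. $\square$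

**Restriction and contraction.** For $W\le V$ we have $M(V,\lambda)|P(W)=M(W,\lambda|_W)$. For $F\le V$ put $(\lambda/F)(X/F)=\lambda(X)-\lambda(F)$; this is a nullity function on $V/F$. If $\langle I\rangle=F$, then
$$r_{M(V,\lambda)/I}(A)=r(A\cup I)-r(I)=\rho(\langle A\rangle+F)-\rho(F).\tag{1}$$
This equals $\dim\big((\langle A\rangle+F)/F\big)-(\lambda/F)\big((\langle A\rangle+F)/F\big)$, the rank in $M(V/F,\lambda/F)$ of the image of $A$ (points in $F$ are loops and are ignored).

**Lemma 2.** $\mathrm{si}(M(V,\lambda)/P(F))\cong\mathrm{si}(M(V/F,\lambda/F))$, and this matroid is isomorphic to a minor of $\mathrm{si}(M(V,\lambda))$.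

*Proof.* The points of $V$ outside $F$ map onto $P(V/F)$. By (1) ranks are ranks of images, so points with the same image are parallel or loops, and the first claim follows.

For the second, put $M=M(V,\lambda)$, let $T$ be a transversal of the parallel classes of non-loops of $M$, so $M|T\cong\mathrm{si}(M)$, and let $C\subseteq T$ be the set of representatives of the non-loops in $P(F)$. Then $\mathrm{cl}_M(C)=\mathrm{cl}_M(P(F))$. An element of $T$ in $P(F)$ represents itself and so is in $C$; thus $T\setminus C$ avoids $P(F)$, and $(M|T)/C$ has the same rank function on $T\setminus C$ as $M/P(F)$. A non-loop $f$ of $M/P(F)$ lies outside $\mathrm{cl}_M(P(F))=\mathrm{cl}_M(C)$. So it is a non-loop of $M$, and its representative $f'\in T$ is also outside $\mathrm{cl}_M(C)$, hence in $T\setminus C$. As $f,f'$ are parallel in $M$ and are non-loops of $M/P(F)$, they are parallel in $M/P(F)$. Thus $\mathrm{si}((M|T)/C)\cong\mathrm{si}(M/P(F))$. $\square$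

**Definition (loopless, deficiency).** $\lambda$ is loopless if $\lambda(p)=0$ for all points $p$. A flat $A$ of $M(V,\lambda)$ contains all points of $\langle A\rangle$, since these do not raise the rank; so flats are point sets of subspaces. For loopless $\lambda$ the parallel classes are therefore sets $P(P_i)$ that partition $P(V)$, with $\rho(P_i)=1$, i.e. $\lambda(P_i)=\dim P_i-1$. The deficiency is $d(\lambda)=\sum_i[\dim P_i-1]$.

*Example.* $\lambda_K$ is loopless iff $\dim K\ge2$. If $\dim K=2$, the only class with more than one point is $P(K)$, and $d(\lambda_K)=[1]=1$. If $\dim K\ge3$, no line contains $K$ and $d(\lambda_K)=0$.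

For loopless $\lambda$ the number of classes is $\sum_i\big([\dim P_i]-q[\dim P_i-1]\big)$, so
$$\varepsilon(M(V,\lambda))=[\dim V]-q\,d(\lambda).\tag{2}$$
Distinct points $p,p'$ are parallel iff $\rho(p+p')=1$, i.e. iff $\lambda(p+p')=1$. If instead $\lambda(p)=1$ for some point $p$, then each line through $p$ has rank at most $\rho(p)+1=1$, so its non-loops are all parallel; there are $[\dim V-1]$ lines through $p$, and
$$\varepsilon(M(V,\lambda))\le[\dim V-1].\tag{3}$$
If $\mu\le\nu$ are loopless on the same space, then $\mu$-parallel points $p,p'$ have $\nu(p+p')\ge1$, and $\nu(p+p')\le1$ by (N1); so they are $\nu$-parallel, and by (2)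
$$d(\mu)\le d(\nu).\tag{4}$$

**Lemma 3 (kernel).** Let $\lambda(V)=k$. (a) There is a unique minimal $K$ with $\lambda(K)=k$ (the *kernel*). Moreover $\lambda(X)=\lambda(X\cap K)$ for all $X$, and $\lambda(X)=k\iff X\ge K$. (b) If $\mu$ is a nullity function on $Z\le V$, then $\mu{\uparrow}V:X\mapsto\mu(X\cap Z)$ is a nullity function on $V$. If $\mu$ is loopless, so is $\mu{\uparrow}V$; then distinct $p,p'$ are parallel for $\mu{\uparrow}V$ iff $p+p'\le Z$ and $\mu(p+p')=1$; hence $d(\mu{\uparrow}V)=d(\mu)$.

*Proof.* (a) If $\lambda(K)=\lambda(K')=k$, then by (N2) $\lambda(K\cap K')\ge2k-\lambda(K+K')\ge k$, so a unique minimal $K$ exists. Next, $\lambda(X)+k\le\lambda(X+K)+\lambda(X\cap K)\le k+\lambda(X\cap K)$, so $\lambda(X)\le\lambda(X\cap K)\le\lambda(X)$. Thus $\lambda(X)=k$ iff $\lambda(X\cap K)=k$, which by minimality means $X\cap K=K$.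

(b) If $X$ is a hyperplane of $Y$, then $X\cap Z$ is $Y\cap Z$ or a hyperplane of it; this gives (N1). (N2) follows from $(X\cap Z)+(Y\cap Z)\le(X+Y)\cap Z$ and monotonicity. If $p+p'\not\le Z$, then $(p+p')\cap Z$ has dimension at most $1$, so a loopless $\mu$ vanishes on it and $p,p'$ are not parallel. So the classes with at least two points are the same for $\mu$ and $\mu{\uparrow}V$. $\square$

We shall need that $d(\lambda)$ is bounded in terms of $\lambda(V)$.

**Lemma 4 (bound).** Let $B(k)=\frac{q^{2k}-1}{q^2-1}=\sum_{i<k}q^{2i}$. If $\lambda$ is loopless on $V$ and $\lambda(V)\le k$, then $d(\lambda)\le B(k)$.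

*Proof.* Induction on $k$. If all parallel classes are single points, then $d(\lambda)=0$; this covers $k=0$. Otherwise let $P(P)$ be a class with $a=\dim P\ge2$; then $a-1=\lambda(P)\le k$. If $P<R$ with $\dim R=a+1$, then $\rho(R)=2$, since $P(P)$ is a rank-1 flat; so $\lambda(R)=a-1=\lambda(P)$. Thus $\lambda/P$ is loopless, with total value at most $k-a+1<k$.

Let $P(X/P)$ be a class of $\lambda/P$, and $\alpha=\dim X/P$. A class $P'\ne P$ of $\lambda$ has $P'\cap P=0$, and $(P'+P)/P$ has rank $2-1=1$ in $M(V/P,\lambda/P)$. So $P'$ lies in exactly one such $X$, and $\dim P'\le\alpha$ because $P'$ maps injectively to $X/P$. Consequently the classes $P'\ne P$ inside $X$ partition the $[a+\alpha]-[a]=q^a[\alpha]$ points of $X$ outside $P$. The ratio $\frac{[\beta-1]}{[\beta]}=\frac1q\big(1-\frac1{[\beta]}\big)$ increases with $\beta$. So a class of dimension $\beta\le\alpha$ contributes to $d(\lambda)$ at most $\frac{[\alpha-1]}{[\alpha]}$ times its number of points, and the classes inside $X$ contribute at most $q^a[\alpha]\cdot\frac{[\alpha-1]}{[\alpha]}=q^a[\alpha-1]$. Summing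 over all $X$, and adding $[a-1]$ for $P$ itself,
$$d(\lambda)\le[a-1]+q^a\,d(\lambda/P)\le[a-1]+q^aB(k-a+1)\le B(a-1)+q^{2(a-1)}B(k-a+1)=B(k).$$
The last inequality uses $[a-1]=\sum_{i<a-1}q^i\le B(a-1)$ and $a\le2(a-1)$. $\square$

## 4. Contracting to a kernel of dimension $3k$, and the room that is lost

For $k=1$ we contracted points of $K$ until $\kappa=3$ without creating parallel pairs. Here is the version for all $k$. The number $3$ appears because contracting $x$ can create a new parallel pair only through a $3$-dimensional subspace $P\ge x$ with $\lambda(P)\ge1$.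

**Lemma 5 (small kernels).** Let $\lambda$ be loopless on $V$ with $\lambda(V)=k$. There is $F\le V$ with $\lambda(F)=0$ and $\dim V/F\le3k$ such that $\lambda/F$ is loopless, $(\lambda/F)(V/F)=k$ and $d(\lambda/F)=d(\lambda)$.

*Proof.* Call $X\ne0$ *critical* if $\lambda(Y)<\lambda(X)$ for every hyperplane, hence every proper subspace, $Y$ of $X$. (For $\lambda_K$ the only critical subspace is $K$.)

**Step 1: the critical subspaces of dimension at most $3$ span little.** Let $S$ be their sum. Choose critical $X_1,X_2,\dots$ of dimension at most $3$ greedily with $X_i\not\le S_{i-1}:=X_1+\dots+X_{i-1}$. Since $S_{i-1}\cap X_i$ is a proper subspace of $X_i$, (N2) gives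
$$\lambda(S_i)\ge\lambda(S_{i-1})+\lambda(X_i)-\lambda(S_{i-1}\cap X_i)\ge\lambda(S_{i-1})+1.$$
So there are at most $k$ choices. When the process stops the current sum is $S$, so $\dim S\le3k$.

**Step 2: a point of the kernel outside $S$ can be contracted.** Let $K$ be the kernel of $\lambda$, suppose $\dim K>3k$, pick a point $x\le K$ with $x\not\le S$, and let $\pi:V\to V/x$. Note $\lambda(x)=0$.

*(i) $\lambda/x$ is loopless.* A line $\ell\ge x$ with $\lambda(\ell)\ge1$ would be critical, since its points have value $0$. Then $x\le\ell\le S$, a contradiction.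

*(ii) $d(\lambda/x)=d(\lambda)$.* Let $P\ge x$ be $3$-dimensional with $\lambda(P)\ge1$. Since $x\not\le S$, $P\not\le S$, so $P$ is not critical, and there is a line $\ell<P$ with $\lambda(\ell)=\lambda(P)\ge1$. By looplessness $\lambda(\ell)=1$, so $\ell$ is critical, $\ell\le S$, $x\not\le\ell$, and $P=\ell+x$. Conversely, if $\ell\le S$ is a line with $\lambda(\ell)=1$, then $x\not\le\ell$ and $\lambda(\ell+x)\ge1$. Since $\lambda/x$ is loopless, two distinct points of $V/x$ are parallel iff the line they span has positive value, i.e. iff it is $\pi(\ell)$ for a line $\ell\le S$ with $\lambda(\ell)=1$. In $V$ itself, every line $\ell$ with $\lambda(\ell)=1$ is critical and so lies in $S$. As $x\not\le S$, $\pi|_S$ is injective and maps $P(S)$ bijectively to $P(\pi(S))$, and pairs of distinct parallel points correspond. On both sides all such pairs lie in these sets. So the classes with at least two points correspond, with equal sizes.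

*(iii) The total value is still $k$ and the kernel is $K/x$.* We have $(\lambda/x)(V/x)=\lambda(V)-\lambda(x)=k$. By Lemma 3(a), $(\lambda/x)(X/x)=k$ iff $X\ge K$.

**Step 3: contract down to the kernel.** Iterating Step 2 (with $S$ recomputed each time) gives $F_1$ with $\lambda(F_1)=0$ such that $\lambda_1=\lambda/F_1$ on $V_1=V/F_1$ is loopless, $\lambda_1(V_1)=k$, $d(\lambda_1)=d(\lambda)$, and its kernel $K_1$ has dimension at most $3k$. Let $W$ be a complement of $K_1$ in $V_1$. Then $\lambda_1(W)=\lambda_1(W\cap K_1)=0$, and for $X\le K_1$ the modular law gives $\lambda_1(X+W)=\lambda_1((X+W)\cap K_1)=\lambda_1(X)$. So $\lambda_1/W\cong\lambda_1|_{K_1}$, which is loopless with total value $k$. By Lemma 3(a), $\lambda_1=(\lambda_1|_{K_1}){\uparrow}V_1$, so Lemma 3(b) gives $d(\lambda_1/W)=d(\lambda_1|_{K_1})=d(\lambda_1)$. Let $F$ be the preimage of $W$ in $V$. $\square$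

**Why this is not enough.** The sensible first attempt is to apply Lemma 5 to extremal matroids of larger and larger rank. It returns one of finitely many nullity functions $\nu$ on a space of dimension at most $3k$. But a single bounded matroid in $\mathcal M$ says nothing about density: we need the same $\nu$ sitting inside arbitrarily large spaces $V$, as $\nu{\uparrow}V$. One would like to stop before Step 3 and keep a large complement $W$. This works when the kernel has large codimension. It fails when the kernel fills $V$, as it does for truncations.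

Here is the failure made exact. Let $\mathcal T$ be the class of all minors of the matroids $M(V,\lambda_V)$, that is, of truncations of $\mathrm{PG}(V)$ to rank $\dim V-1$, $\dim V\ge1$. Let $N\in\mathcal T$ be simple of rank at least $3$. By (1), $N$ is isomorphic to a restriction of $M(V_1,\lambda_1)$, where $V_1\le V/F$ is spanned by the elements of $N$ and $\lambda_1=(\lambda_V/F)|_{V_1}$; the rank of $N$ is that of $M(V_1,\lambda_1)$. Now $\lambda_V$ vanishes on proper subspaces. So $\lambda_1$ vanishes on all proper subspaces of $V_1$ (for $F=V$ the space $V/F$ is $0$). A rank-2 flat $P(X)$ of $M(V_1,\lambda_1)$ has $X\ne V_1$, since the total rank is at least $3$. Hence $\dim X=2$, and all rank-2 flats of $N$ have at most $q+1$ points. But in $M(V,\lambda_Z)$ with $\dim Z=3$ and $\dim V\ge4$, the set $P(Z)$ is a rank-2 flat with $q^2+q+1$ points, and the matroid is simple of rank $\dim V-1\ge3$. So $\mathcal T$ contains no such member of the plane family, although it contains simple truncations of rank $n$ with $[n+1]$ points for all $n\ge2$. Families with a truncation part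 cannot be avoided.

## 5. Bounded kernel plus truncation: the families $M_n(\mu,s)$

**Definition (the families).** Let $\mu$ be a nullity function on $Z$, $t=\dim Z$, $s\ge0$, $k=\mu(Z)+s$. For $n\ge\max(0,t-k)$ take $V\ge Z$ with $\dim V=n+k$, put $\sigma(X)=\dim X-\mu(X\cap Z)$, and let $M_n(\mu,s)$ be the matroid on $P(V)$ with
$$r(A)=\rho(\langle A\rangle),\qquad\rho(X)=\min(n,\sigma(X)).$$

This is the truncation to rank $n$ of $M(V,\mu{\uparrow}V)$, whose rank is $\sigma(V)=n+k-\mu(Z)=n+s$. So $M_n(\mu,s)$ has rank $n$. It equals $M(V,\lambda)$ with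
$$\lambda(X)=\dim X-\rho(X)=\max\big(\mu(X\cap Z),\,k-\operatorname{codim}_VX\big).$$
This $\lambda$ is a nullity function. Truncating $\sigma$ keeps monotonicity and increases of $0$ or $1$. For submodularity: if $\sigma(X)\ge n$, then $\rho(X+Y)=n=\rho(X)$ and $\rho(X\cap Y)\le\rho(Y)$, and similarly if $\sigma(Y)\ge n$; if both are below $n$, then $\rho(X+Y)+\rho(X\cap Y)\le\sigma(X+Y)+\sigma(X\cap Y)\le\rho(X)+\rho(Y)$.

*Example ($k=1$).* If $s=1$, then $\mu(Z)=0$, so $\mu=0$, and we get the truncation family. If $s=0$ and $\mu$ is loopless, then by Lemma 3(a) $\mu=\lambda_K$ with $K$ the kernel, $\dim K\ge2$. With $\dim K=3$ this is the plane family, with $\dim K=2$ the family where a line collapses.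

Three facts are used all the time. First, if $V_1=V\oplus U$, $n_1=n+\dim U$, and $\rho_1$ is the corresponding function on $V_1$, then
$$\rho_1(Y\oplus U)=\rho(Y)+\dim U\qquad\text{for }Y\le V,\tag{5}$$
because $(Y\oplus U)\cap Z=(Y\oplus U)\cap V\cap Z=Y\cap Z$. Second, if $\mu$ is loopless and $n\ge2$, then $\rho=\sigma$ on subspaces of dimension at most $2$. So $M_n(\mu,s)$ is loopless, distinct $p,p'$ are parallel iff $\sigma(p+p')=1$, i.e. iff $p+p'\le Z$ and $\mu(p+p')=1$, and points outside $Z$ are in singleton classes; thus
$$\varepsilon(M_n(\mu,s))=[n+k]-q\,d(\mu).\tag{6}$$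
Third,
$$M_n(\mu,s)\text{ is a minor of }M_{n+1}(\mu,s):\tag{7}$$
take $\dim U=1$ in (5), contract the point $U$ and restrict to $P(V)$; the rank of $A$ is $\rho_1(\langle A\rangle\oplus U)-\rho_1(U)=\rho(\langle A\rangle)$.

Extremal matroids are simple, so what we find in $\mathcal M$ are simplifications. The next lemma recovers the parallel elements.

**Lemma 6 (from simplifications to the full family).** Let $\mathcal M$ be minor-closed and $\mu$ loopless. If $\mathrm{si}(M_{n'}(\mu,s))\in\mathcal M$ for arbitrarily large $n'$, then $M_n(\mu,s)\in\mathcal M$ for all $n\ge\max(0,t-k)$.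

*Proof.* Let $E=P(V)$ be the ground set of $M_n(\mu,s)$. Choose such $n'\ge2$ with $n'\ge n+|E|$, and let $V_1=V\oplus U$ with $\dim U=n'-n$, the space of $M_{n'}(\mu,s)$. Pick distinct vectors $u_e$ $(e\in E)$ of a basis of $U$, let $w_e$ span $e$, and let $p_e=\langle w_e+u_e\rangle$. The points $p_e$ and the points spanned by the basis vectors of $U$ are distinct, and none lies in $V\ge Z$. So they are in singleton classes and belong to every transversal of the parallel classes. Contract all basis points of $U$. By (5) the rank of $\{p_e:e\in A\}$ becomes $\rho_1(\langle A\rangle\oplus U)-\rho_1(U)=\rho(\langle A\rangle)$. So $M_n(\mu,s)$ is a minor of $\mathrm{si}(M_{n'}(\mu,s))$. $\square$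

The other half of decidability is that one member of the family speaks for all.

**Lemma 7 (finite test).** Let $O$ be a matroid with $m$ elements. If $O$ is a minor of $M_n(\mu,s)$ for some $n$, then $O$ is a minor of $M_{t+2m}(\mu,s)$.

*Proof.* Let $O=(M_n(\mu,s)/I)|E$ with $E\subseteq P(V)$. Put $F=\langle I\rangle$, $W=Z+\langle E\rangle$ (so $\dim W\le t+m$), $F_0=F\cap W$, $\delta=\dim F-\dim F_0$.

**Step 1: only $W$ matters.** Let $X\le W$. Then $X\cap F=X\cap F_0$, so $\dim(X+F)=\dim(X+F_0)+\delta$. By the modular law $(X+F)\cap W=X+F_0$, so $(X+F)\cap Z=(X+F_0)\cap Z$. Hence $\sigma(X+F)=\sigma(X+F_0)+\delta$. By (1), with $n''=n-\delta$,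
$$r_O(A)=\min(n'',\sigma(\langle A\rangle+F_0))-\min(n'',\sigma(F_0)).$$

**Step 2: the truncation level can be bounded.** On subspaces of $W$ we have $0\le\sigma\le\dim W$. So replacing $n''$ by $\tilde n:=\min(\max(n'',0),\dim W)$ changes nothing: if $n''\ge\dim W$ neither minimum is affected, and if $n''\le0$ both differences are identically $0$. Also $\dim V\ge\dim(W+F)=\dim W+\delta$, so $n''=\dim V-k-\delta\ge\dim W-k$. Therefore $\tilde n\ge\dim W-k\ge t-k$.

**Step 3: rebuild $O$ in bounded rank.** Let $V_0=W\oplus E'$ with $\dim E'=\tilde n+k-\dim W\ge0$. Then $V_0$ carries $M_{\tilde n}(\mu,s)$, given by $\tilde\rho(X)=\min(\tilde n,\sigma(X))$. Let $V_1=V_0\oplus U$, where $U$ has basis $\{u_e:e\in E\}$, let $w_e$ span $e$, and let $p_e=\langle w_e+u_e\rangle$. The $p_e$ are distinct and avoid $I_1=P(F_0)\cup\{\langle u_e\rangle:e\in E\}$. By (5), in $M_{\tilde n+m}(\mu,s)/I_1$ the rank of $\{p_e:e\in A\}$ is $\tilde\rho(\langle A\rangle+F_0)-\tilde\rho(F_0)=r_O(A)$. So $O$ is a minor of $M_{\tilde n+m}(\mu,s)$. Since $\tilde n+m\le t+2m$, (7) finishes the proof. $\square$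

## 6. A random linear map keeps the room

We now need the general form of the dichotomy of Section 1: every loopless $\lambda$ on a large space contains a large $M_n(\mu,s)$ with $\mu$ on a space of dimension at most $3k$, and with no larger deficiency. The idea is to pass to the dual space. There, contracting a subspace of value $0$ means choosing a subspace $A$ of $V^*$ of full dual value. We find a large piece $Y$ of $V^*$ on which this dual value is as small as possible, say $s$, and shift the bounded piece $B$ from Lemma 5 by a random linear map into $Y$. Random vectors of $Y$ are generic, and genericity inside $Y$ is what a truncation looks like.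

**Lemma 8 (reduction).** For all $k,y\ge0$ there is $N$ such that: if $\lambda$ is loopless on $V$, $\lambda(V)=k$ and $\dim V\ge N$, then there are $0\le s\le k$, a loopless nullity function $\mu$ on a space $Z$ of dimension $b$ with $k\le b\le3k$, $\mu(Z)=k-s$ and $d(\mu)\le d(\lambda)$, and $F\le V$ with $\lambda(F)=0$ and $M(V/F,\lambda/F)\cong M_{b+y-k}(\mu,s)$.

*Proof.* **Step 1: the dual function.** The purpose is to turn contractions into subspaces. Let $U=V^*$, let $\perp$ denote annihilators, and put $g(A)=k-\lambda(A^\perp)$ for $A\le U$. Then $g(0)=0$, $g(U)=k$, and $g$ is monotone, with increase at most $1$ on passing from a hyperplane. Since $(A+A')^\perp=A^\perp\cap A'^\perp$ and $(A\cap A')^\perp=A^\perp+A'^\perp$, (N2) says that $g$ is submodular. Also $g(A)\le\dim A$. If $g(A)=k$ and $F=A^\perp$, then $\lambda(F)=0$, and with the identification $(V/F)^*=A$ we have $(\lambda/F)(X/F)=\lambda(X)=k-g(X^\perp)$.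

If $A\le A'$, submodularity for $A'$ and $A+\langle u\rangle$ gives
$$g(A'+\langle u\rangle)-g(A')\le g(A+\langle u\rangle)-g(A).$$
Put $\mathrm{cl}(A)=\{u:g(A+\langle u\rangle)=g(A)\}$. If $u,v\in\mathrm{cl}(A)$, the inequality gives $g(A+\langle u,v\rangle)=g(A+\langle u\rangle)=g(A)$, so every vector of $\langle u,v\rangle$ is in $\mathrm{cl}(A)$. Thus $\mathrm{cl}(A)$ is a subspace containing $A$; adding vectors of $\mathrm{cl}(A)$ one at a time gives $g(\mathrm{cl}(A))=g(A)$. The inequality also shows that $\mathrm{cl}$ is monotone. Finally, $u\in\mathrm{cl}(\mathrm{cl}(A))$ gives $g(A+\langle u\rangle)\le g(\mathrm{cl}(A)+\langle u\rangle)=g(\mathrm{cl}(A))=g(A)$, so $\mathrm{cl}(\mathrm{cl}(A))=\mathrm{cl}(A)$.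

(For $\lambda=\lambda_K$ and $k=1$: $g(A)=1$ iff $A\not\le K^\perp$, and $\mathrm{cl}(0)=K^\perp$. A kernel of large codimension means that $g$ vanishes on a large subspace.)

**Step 2: the bounded piece $B$.** Apply Lemma 5 and let $B$ be the annihilator of the subspace $F$ it gives. Then $b=\dim B\le3k$, $g(B)=k$, and $\nu:=\lambda/B^\perp$, a nullity function on $V/B^\perp=B^*$ with $\nu(W)=k-g(W^\perp)$ (here $W^\perp\le B$), is loopless with $d(\nu)=d(\lambda)$. As $k=g(B)\le b$, we have $b\ge k$.

**Step 3: the large piece $Y$.** We look for the least value $s$ at which $g$ has a subspace that is large, with thresholds that increase with the value. Let $c\ge1$ be an integer with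
$$q^c>(3k+y)\,2^{q^{3k+y}}+q^{3k+y},$$
put $\tau_j=(j+1)c$ for $j\ge-1$, and $N=\tau_k$. Let $s\ge0$ be least such that some $Y_0\le U$ has $g(Y_0)\le s$ and $\dim Y_0\ge\tau_s$. Such $s\le k$ exists because of $Y_0=U$. If $g(Y_0)=s'<s$, then $\dim Y_0\ge\tau_s\ge\tau_{s'}$ contradicts minimality; so $g(Y_0)=s$. Also by minimality,
$$\text{every subspace }A\le U\text{ with }g(A)\le s-1\text{ has }\dim A<\tau_{s-1}\tag{8}$$
(vacuous if $s=0$). Let $Y=\mathrm{cl}(Y_0)$. Then $\mathrm{cl}(Y)=Y$, $g(Y)=s$, and $D:=\dim Y\ge\tau_s$.

For $W\le B$ put $\hat g(W)=g(W+Y)-s$. Then $\hat g(0)=0$, $\hat g(B)=k-s$, and $\hat g$ is monotone with increase at most $1$. It is submodular because $(W\cap W')+Y\le(W+Y)\cap(W'+Y)$.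

**Step 4: the random map.** The goal is a subspace of $U$ of dimension $b+y$ on which $g$ is given by an explicit formula. Let $Q=\mathrm{GF}(q)^y$ and $P=B\oplus Q$. For $A\le P$ let $A_B$ be its projection to $B$. Choose $\Psi\in\mathrm{Hom}(P,Y)$ uniformly at random and put $\Phi(x,z)=x+\Psi(x,z)\in U$ for $x\in B$, $z\in Q$. We claim that with positive probability $\Phi$ is injective and
$$g(\Phi(A))=\min(\dim A,\ s+\hat g(A_B))\quad\text{for all }A\le P.\tag{9}$$
The inequality "$\le$" always holds: $g(\Phi(A))\le\dim\Phi(A)\le\dim A$, and since $\Phi(x,z)\equiv x$ modulo $Y$, $g(\Phi(A))\le g(\Phi(A)+Y)=g(A_B+Y)=s+\hat g(A_B)$.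

*Bad steps.* Fix $A$ and a basis $p_1,\dots,p_a$ of $A$. Let $A_i=\langle p_1,\dots,p_i\rangle$ and $C_i=\mathrm{cl}(\Phi(A_i))$ for $0\le i\le a$. For $0\le i<a$ call step $i+1$ *bad* if $C_i\not\ge Y$ and $\Phi(p_{i+1})\in C_i$.

*A bad step is unlikely.* Suppose $C_i\not\ge Y$. Then $g(C_i\cap Y)\le s-1$. Otherwise $g(C_i\cap Y)=g(Y)$, so each $u\in Y$ satisfies $g((C_i\cap Y)+\langle u\rangle)\le g(Y)=g(C_i\cap Y)$, and $Y\le\mathrm{cl}(C_i\cap Y)\le\mathrm{cl}(C_i)=C_i$, a contradiction. In particular, if $s=0$ there are no bad steps. If $s\ge1$, (8) gives $\dim(C_i\cap Y)<\tau_{s-1}$. The values $\Psi(p_1),\dots,\Psi(p_i)$ determine $C_i$. Given them, $\Psi(p_{i+1})$ is uniform on $Y$, since $p_1,\dots,p_a$ extend to a basis of $P$. The values of $\Psi(p_{i+1})$ with $\Phi(p_{i+1})\in C_i$ form the empty set or a coset of $C_i\cap Y$. So a given step is bad with probability at most $q^{\tau_{s-1}-D}\le q^{\tau_{s-1}-\tau_s}=q^{-c}$.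

*If no step is bad, (9) holds for $A$.* If $C_a\not\ge Y$, then no $C_i$ contains $Y$, so $\Phi(p_{i+1})\notin\mathrm{cl}(\Phi(A_i))$ for every $i$; every step increases $g$, and $g(\Phi(A))=a=\dim A$. If $C_a\ge Y$, then $g(\Phi(A))=g(C_a)\ge g(\Phi(A)+Y)=s+\hat g(A_B)$. In both cases the upper bound gives (9).

*Union bound.* For nonzero $p\in P$, $\Psi(p)$ is uniform on $Y$, so $\Pr[\Phi(p)=0]\le q^{-D}\le q^{-c}$. There are at most $2^{q^{3k+y}}$ subspaces $A$, each with at most $3k+y$ steps, and fewer than $q^{3k+y}$ nonzero $p$. So the failure probability is at most $\big((3k+y)2^{q^{3k+y}}+q^{3k+y}\big)q^{-c}<1$. This proves the claim.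

**Step 5: back to $V$.** Fix such $\Phi$. By (9), $g(\Phi(P))=\min(b+y,\,s+k-s)=k$, since $b\ge k$. Let $F=\Phi(P)^\perp$; then $\lambda(F)=0$. Identify $V/F=P^*$ via $\Phi$. For $X\le P^*$, with $X^\perp\le P$ of dimension $\operatorname{codim}X$,
$$(\lambda/F)(X)=k-\min\big(\operatorname{codim}X,\ s+\hat g((X^\perp)_B)\big).$$
Let $Z\le P^*$ be the annihilator of $Q$, identified with $B^*$, and put $\mu(W)=k-s-\hat g(W^\perp)$ for $W\le B^*$, where $W^\perp\le B$. Then $\mu(0)=k-s-\hat g(B)=0$, (N1) and (N2) follow from the properties of $\hat g$ by duality, and $\mu(Z)=k-s$. A functional on $B$, extended by $0$ on $Q$, lies in $X$ iff it vanishes on $X^\perp$, i.e. iff it vanishes on $(X^\perp)_B$. So $X\cap Z$ is the annihilator in $B^*$ of $(X^\perp)_B$, hence $\mu(X\cap Z)=k-s-\hat g((X^\perp)_B)$ and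
$$(\lambda/F)(X)=\max\big(k-\operatorname{codim}X,\ \mu(X\cap Z)\big).$$
As $\dim P^*=b+y$, this says $M(V/F,\lambda/F)\cong M_{b+y-k}(\mu,s)$.

**Step 6: the deficiency does not grow.** For $W\le B^*$, $g(W^\perp)\le g(W^\perp+Y)=s+\hat g(W^\perp)$, so $\mu(W)\le\nu(W)$. So $\mu$ is loopless because $\nu$ is, and by (4) $d(\mu)\le d(\nu)=d(\lambda)$. $\square$

## 7. The finite list $\mathcal L_j$ and the algorithm

**Definition (the lists).** For $j\ge0$ let $\mathcal L_j$ be the finite set of pairs $(\mu,s)$ with $0\le s\le j$ and $\mu$ a loopless nullity function on $\mathrm{GF}(q)^t$ for some $t\le3j$, with $\mu(\mathrm{GF}(q)^t)=j-s$. For a minor-closed class $\mathcal M$ let $\mathcal L_j(\mathcal M)$ be the set of those pairs with $M_n(\mu,s)\in\mathcal M$ for all $n\ge\max(0,t-j)$.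

For instance, $\mathcal L_0$ has one pair, and its family is $M_n=\mathrm{PG}(n-1,q)$. The pairs in $\mathcal L_1$ give the three families of Section 5.

**Theorem 4.** Let $\mathcal M$ be base-$q$ exponentially dense with parameters $(k,d)$. Then (i) $\mathcal L_j(\mathcal M)\ne\emptyset\iff j\le k$; (ii) $d=\min\{d(\mu):(\mu,s)\in\mathcal L_k(\mathcal M)\}$.

*Proof.* **Step 1: members of the list bound the parameters.** If $(\mu,s)\in\mathcal L_j(\mathcal M)$, then by (6) $[n+k]-qd=h_{\mathcal M}(n)\ge[n+j]-q\,d(\mu)$ for large $n$. So $j\le k$, and $d\le d(\mu)$ if $j=k$.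

Conversely let $j\le k$. The remaining steps produce a member of $\mathcal L_j(\mathcal M)$.

**Step 2: a loopless $\lambda$ with $\dim V=n+k$, $\lambda(V)=k$, $d(\lambda)=d$, for all large $n$.** By (GN′) and Lemma 1(b), for all large $n$ there is $\mathrm{si}(M(V_0,\lambda_0))\in\mathcal M$ of rank $n$ with $h_{\mathcal M}(n)$ elements and $\lambda_0(V_0)\le c_0$. The loops of $M(V_0,\lambda_0)$ form the flat $P(L)$ for a subspace $L$ with $\rho_0(L)=0$. Put $V=V_0/L$ and $\lambda=\lambda_0/L$. Contracting loops does not change the simplification, so by Lemma 2 $\mathrm{si}(M(V,\lambda))\cong\mathrm{si}(M(V_0,\lambda_0))$. If $R>L$ with $\dim R=\dim L+1$, then $\rho_0(R)=1$ because $P(L)$ is a flat of rank $0$, so $\lambda_0(R)=\lambda_0(L)$; thus $\lambda$ is loopless. Let $l=\lambda(V)\le c_0$; as the rank is $n$, $\dim V=n+l$. By (2), $[n+l]-q\,d(\lambda)=[n+k]-qd$, where $0\le d(\lambda)\le B(c_0)$ by Lemma 4. If $l>k$, then $q^{n+k}\le[n+l]-[n+k]\le qB(c_0)$; if $l<k$, then $q^{n+l}\le[n+k]-[n+l]\le qd$. Both fail for large $n$. So $l=k$ and $d(\lambda)=d$.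

**Step 3: reduce the value to $j$.** If $\lambda'$ is a nullity function on $V'$ with $\lambda'(V')=i\ge1$, its kernel is nonzero, and a hyperplane not containing the kernel has value $i-1$ by Lemma 3(a) and (N1). Iterating $k-j$ times, there is $V'\le V$ with $\dim V'=n+j$ and $\lambda(V')=j$ (and $V'=V$ if $j=k$). Then $\lambda|_{V'}$ is loopless, and $\mathrm{si}(M(V',\lambda|_{V'}))\in\mathcal M$, as it is a restriction of $\mathrm{si}(M(V,\lambda))$ up to isomorphism.

**Step 4: find one pair that recurs.** For each $y$, take $n$ large and apply Lemma 8 to $\lambda|_{V'}$, with $j$ in place of $k$. By Lemma 2 we get $(\mu,s)\in\mathcal L_j$ on a space of dimension $b$ with $\mathrm{si}(M_{b+y-j}(\mu,s))\in\mathcal M$, and with $d(\mu)\le d$ if $j=k$. As $\mathcal L_j$ is finite, one pair occurs for infinitely many $y$. By Lemma 6 it lies in $\mathcal L_j(\mathcal M)$. This proves (i). For $j=k$ this pair has $d(\mu)\le d$, and with Step 1 this proves (ii). $\square$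

*Proof of Theorem 1.* The class of all matroids has $h(2)=\infty$, so it is not base-$q$ exponentially dense; hence $\mathcal O\ne\emptyset$. Let $m=\max_{O\in\mathcal O}|E(O)|$.

**Step 1: membership in $\mathcal L_j(\mathcal M)$ is one finite check.** We claim that $(\mu,s)\in\mathcal L_j(\mathcal M)$ iff the explicit finite matroid $M_{t+2m}(\mu,s)$ has no minor in $\mathcal O$. The forward direction is clear, as $t+2m\ge\max(0,t-j)$. Conversely, if some $M_n(\mu,s)\notin\mathcal M$, then some $O\in\mathcal O$ is a minor of it, hence of $M_{t+2|E(O)|}(\mu,s)$ by Lemma 7, hence of $M_{t+2m}(\mu,s)$ by (7).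

**Step 2: the search.** The finite set $\mathcal L_j$ can be listed: run through all functions from the subspaces of $\mathrm{GF}(q)^t$, $t\le3j$, to $\{0,\dots,t\}$ and check the axioms. So $\mathcal L_j(\mathcal M)$ is computable for each $j$. Compute it for $j=0,1,2,\dots$ until the first $j$ with $\mathcal L_j(\mathcal M)=\emptyset$. By Theorem 4(i) this happens exactly at $j=k+1$. So the procedure halts and yields $k$.

**Step 3: the answer.** Compute $d=\min\{d(\mu):(\mu,s)\in\mathcal L_k(\mathcal M)\}$, using Theorem 4(ii). By Section 1, a $k'$ as required exists iff $d=0$. Output "yes" iff $d=0$. Since this machine always halts with the correct answer, the conjecture is false. $\square$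

## 8. Deciding the promise

*Proof of Theorem 2.* Let $\mathcal M=\mathrm{Ex}(\mathcal O)$. It is empty iff $\mathcal O$ contains the empty matroid; assume it is not.

**Step 1: finiteness of $h_{\mathcal M}(2)$.** The simple matroids of rank at most $2$ are $U_{0,0}$, $U_{1,1}$ and $U_{2,a}$ with $a\ge2$. So $h_{\mathcal M}(2)<\infty$ iff some $U_{2,a}\notin\mathcal M$, i.e. iff some member of $\mathcal O$ is a minor of some $U_{2,a}$. The minors of the matroids $U_{2,a}$ are, up to isomorphism, exactly the $U_{i,a'}$ with $i\le2$. So this condition can be read off $\mathcal O$. If it holds, we can find $a$ with $U_{2,a}\notin\mathcal M$ and compute $h_{\mathcal M}(2)$ by testing finitely many matroids. A base-$q$ exponentially dense class has $h_{\mathcal M}(2)\le cq^2<\infty$, so assume this.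

**Step 2: the fields.** $\mathcal M$ contains all $\mathrm{GF}(q')$-representable matroids iff no member of $\mathcal O$ is $\mathrm{GF}(q')$-representable, because minors of representable matroids are representable. For given $q'$ this is a finite check. Let $\mathcal Q$ be the set of prime powers $q'$ for which it holds. As $U_{2,q'+1}$ is $\mathrm{GF}(q')$-representable, $q'+1\le h_{\mathcal M}(2)$ for $q'\in\mathcal Q$. So $\mathcal Q$ is finite and computable.

**Step 3: the base.** If $\mathcal Q\ne\emptyset$, then $h_{\mathcal M}(n)\ge\frac{q'^n-1}{q'-1}$ for each $q'\in\mathcal Q$, so growth is exponential. By the growth rate theorem there is $q_0\in\mathcal Q$ with $h_{\mathcal M}(n)\le c\,q_0^n$ for all $n$, which forces $q_0=\max\mathcal Q$. So $\mathcal M$ is base-$q$ exponentially dense iff it is nonempty, $h_{\mathcal M}(2)<\infty$, $\mathcal Q\ne\emptyset$ and $q=\max\mathcal Q$. Check this first, and run the algorithm of Theorem 1 only if it holds. $\square$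

*A run by hand.* Let $\mathcal O=\{U_{2,q+2}\}$. Then $h_{\mathcal M}(2)=q+1$. A $2$-dimensional space over $\mathrm{GF}(q)$ has only $q+1$ points, so $U_{2,q+2}$ is not $\mathrm{GF}(q)$-representable and $q\in\mathcal Q$. Every $q'\in\mathcal Q$ has $q'+1\le q+1$. So $q=\max\mathcal Q$, and the promise holds. Next test $\mathcal L_1$, i.e. the three families, at rank $n=2$, where $\dim V=3$. In the plane family and the truncation family all $q^2+q+1$ points form a simple rank-2 matroid. In the line family there are $[3]-q=q^2+1$ points, and $q^2+1\ge q+2$ since $q\ge2$. So each has a $U_{2,q+2}$-minor, and by (7) so do all members of rank at least $2$. Hence $\mathcal L_1(\mathcal M)=\emptyset$, $k=0$, $d=0$, and $h_{\mathcal M}(n)=[n]$ for all large $n$.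

## 9. Field extensions attain $d=\frac{q^{2k}-1}{q^2-1}$

*Proof of the bound in Theorem 3.* By Theorem 4, $d=d(\mu)$ for a loopless $\mu$ of total value $k-s\le k$. Apply Lemma 4. $\square$

For equality we need a nullity function whose parallel classes are as many disjoint lines as Lemma 4 allows.

**Definition ($\mu_e$ and $\mathcal A_e$).** Let $e\ge2$, let $Z=\mathrm{GF}(q^e)^k$ regarded as a space over $\mathrm{GF}(q)$, and put $\mu_e(X)=\dim_{\mathrm{GF}(q^e)}X^\circ$, where $X^\circ$ is the largest $\mathrm{GF}(q^e)$-subspace contained in $X$. Let $\mathcal A_e$ be the class of all minors of the matroids $M_n(\mu_e,0)$, $n\ge(e-1)k$.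

*Example.* For $k=1$, $\mu_e(X)=1$ only if $X=Z$. So $\mu_2$ is $\lambda_K$ with $K$ a line, and $\mu_3$ is $\lambda_K$ with $\dim K=3$.

**Step 1: $\mu_e$ is a loopless nullity function with $\mu_e(Z)=k$ and kernel $Z$.** (N2) holds since $X^\circ+Y^\circ\subseteq(X+Y)^\circ$ and $(X\cap Y)^\circ=X^\circ\cap Y^\circ$. For (N1), let $X$ be a hyperplane of $Y$. Monotonicity is clear. The space $X\cap Y^\circ$ is $Y^\circ$ or a hyperplane of it over $\mathrm{GF}(q)$, so it contains $\ker f$ for some $\mathrm{GF}(q)$-functional $f$ on $Y^\circ$. The set $\{v\in Y^\circ:f(cv)=0\ \forall c\in\mathrm{GF}(q^e)\}$ is a $\mathrm{GF}(q^e)$-subspace inside $X$ (take $c=1$). It is the kernel of the map $v\mapsto(c\mapsto f(cv))$ from $Y^\circ$ to $\mathrm{Hom}_{\mathrm{GF}(q)}(\mathrm{GF}(q^e),\mathrm{GF}(q))$. With the scalar action $(a\varphi)(c)=\varphi(ac)$ this map is $\mathrm{GF}(q^e)$-linear and its target is $1$-dimensional over $\mathrm{GF}(q^e)$. So the kernel has codimension at most $1$ in $Y^\circ$ over $\mathrm{GF}(q^e)$, and $\mu_e(Y)\le\mu_e(X)+1$. A point has dimension $1<e$,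 so $\mu_e$ is loopless. Finally $\mu_e(X)=k$ iff $X=Z$.

**Step 2: the members of $\mathcal A_e$.** Since $s=0$, $M_n(\mu_e,0)=M(V,\lambda)$ with $\lambda=\mu_e{\uparrow}V$, whose kernel is $Z$. Let $N\in\mathcal A_e$ be simple of rank $n$, a minor of such an $M(V,\lambda)$, say $N=(M(V,\lambda)/I)|E(N)$ with $F=\langle I\rangle$. By (1), and since $N$ is simple, its elements have distinct images in $V/F$ and $N$ is isomorphic to a restriction of $M(V_1,\lambda_1)$, where $V_1\le V/F$ is spanned by the image of $E(N)$ and $\lambda_1=(\lambda/F)|_{V_1}$. Moreover $\dim V_1=n+\lambda_1(V_1)$ and $\lambda_1(V_1)\le k-\lambda(F)$. If $\lambda_1$ is not loopless, then $k\ge\lambda_1(V_1)\ge1$ and (3) gives $|N|\le[\dim V_1-1]\le[n+k-1]$. If $\lambda_1(V_1)<k$, then again $k\ge1$ and $|N|\le[\dim V_1]\le[n+k-1]$. So either $k\ge1$ and $|N|\le[n+k-1]$, or else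
$$\lambda_1(V_1)=k,\quad\lambda(F)=0,\quad\lambda_1\text{ is loopless},\quad V_1\ge(Z+F)/F.\tag{10}$$
The last item holds because $(Z+F)/F$ is the kernel of $\lambda/F$: when $\lambda(F)=0$ and $X\ge F$, $(\lambda/F)(X/F)=k$ iff $X\ge Z$. In all cases $|N|\le[n+k]$.

**Step 3: $\mathcal A_e$ is base-$q$ exponentially dense.** By Step 2, $h_{\mathcal A_e}(n)\le[n+k]$ for all $n$. Restricting $M_n(\mu_e,0)$ for large $n$ to subspaces meeting $Z$ trivially gives every $\mathrm{PG}(r-1,q)$. Every $\mathrm{GF}(q)$-representable matroid, with loops and parallel elements, is a minor of a projective geometry. Indeed, let $f\mapsto w_f\in\mathrm{GF}(q)^r$ represent it. Add independent vectors $u_f,u_f'$, one pair for each element $f$, spanning a space that meets $\mathrm{GF}(q)^r$ trivially. The points $\langle w_f+u_f+u'_f\rangle$ are distinct from each other and from all $\langle u_f\rangle,\langle u'_f\rangle$, even if $w_f=0$. Contracting all $\langle u_f\rangle$ and $\langle u'_f\rangle$ leaves the represented matroid on them.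

*Proof of equality in Theorem 3.* Take $e=2$.

**Step 4: the lower bound.** A subspace of $Z$ of rank $1$ and dimension $a$ has $a-1=\mu_2\le a/2$, so $a\le2$, and if $a=2$ it is a $1$-dimensional $\mathrm{GF}(q^2)$-subspace. Conversely these subspaces have rank $2-1=1$, and they partition the points of $Z$. So the parallel classes of $\mu_2$ are exactly the $\frac{q^{2k}-1}{q^2-1}=B(k)$ one-dimensional $\mathrm{GF}(q^2)$-subspaces, and $d(\mu_2)=B(k)\,[1]=B(k)$. By (6), $h_{\mathcal A_2}(n)\ge[n+k]-qB(k)$ for large $n$.

**Step 5: the upper bound.** Let $N\in\mathcal A_2$ be simple of rank $n$ and assume (10). Suppose that there is a point $x\le F\cap Z$, and let $\ell$ be the $1$-dimensional $\mathrm{GF}(q^2)$-subspace containing $x$. Then $\lambda(F+\ell)\ge1$ and $\dim(F+\ell)/F\le1$. If $\ell\le F$, then $\lambda(F)\ge1$; otherwise $(F+\ell)/F\le V_1$ is a point of value at least $1$ for $\lambda_1$. Both contradict (10). So $F\cap Z=0$. For $X\le Z$ we get $(X+F)\cap Z=X$ by the modular law, so $\lambda(X+F)=\mu_2(X)$. Hence the $[2k]=(q+1)B(k)$ points of $(Z+F)/F$ lie in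 at most $B(k)$ parallel classes of $M(V_1,\lambda_1)$, and
$$|N|\le[n+k]-[2k]+B(k)=[n+k]-qB(k).$$
So a simple member of rank $n'\le n$ has at most $[n'+k-1]\le[n+k-1]$ elements (only if $k\ge1$) or at most $[n'+k]-qB(k)\le[n+k]-qB(k)$ elements. Since $[n+k-1]<[n+k]-qB(k)$ for large $n$, the parameters of $\mathcal A_2$ are $(k,B(k))$. $\square$

## 10. The dimension $3k$ in $\mathcal L_k$ cannot be lowered

**Theorem 5 (the bound $t\le3k$ is best possible for detecting $d=0$).** $\mathcal A_3$ has parameters $(k,0)$, and every $(\mu',s')\in\mathcal L_k(\mathcal A_3)$ with $d(\mu')=0$ lives on a space of dimension exactly $3k$.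

*Proof.* For $k=0$, Step 2 of Section 9 gives $h_{\mathcal A_3}(n)\le[n]$, the matroids $\mathrm{PG}(n-1,q)=M_n(\mu_3,0)$ give equality, and the spaces in $\mathcal L_0$ have dimension $0$. Let $k\ge1$.

**Step 1: the parameters.** Every line of $Z$ has $\mu_3=0$, as its dimension is less than $3$. So there are no parallel pairs and $d(\mu_3)=0$. With (6) and Step 2 of Section 9, $h_{\mathcal A_3}(n)=[n+k]$ for large $n$.

**Step 2: a family with $d(\mu')=0$ contains a copy of $\mu_3$.** Let $(\mu',s')\in\mathcal L_k(\mathcal A_3)$ with $d(\mu')=0$ and $\mu'$ on $Z'$. For large $n$, $N=M_n(\mu',s')\in\mathcal A_3$ is simple of rank $n$ with $[n+k]>[n+k-1]$ elements. So (10) holds, $\dim V_1=n+k$, hence $N\cong M(V_1,\lambda_1)$, and $d(\lambda_1)=0$ by (2). Suppose that there is a point $x\le F\cap Z$, and let $T$ be the $1$-dimensional $\mathrm{GF}(q^3)$-subspace containing $x$. Then $\lambda(F+T)\ge1$, $\dim(F+T)/F\le2$ and $(F+T)/F\le V_1$. According to whether this dimension is $0$, $1$ or $2$, we get $\lambda(F)\ge1$, or a loop of $\lambda_1$, or a line of positive value for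 the loopless $\lambda_1$, hence a parallel pair. Each is a contradiction. So $F\cap Z=0$, and as in Section 9, $\lambda_1$ restricted to $(Z+F)/F\cong Z$ is $\mu_3$. Each of the $[3k]$ points of $(Z+F)/F$ lies in the image of a $1$-dimensional $\mathrm{GF}(q^3)$-subspace, which has dimension $3$, rank $3-1=2$ and $q^2+q+1$ points. So each of these $[3k]$ points lies on a rank-2 flat of $N$ with more than $q+1$ points.

**Step 3: such flats lie in $Z'$.** In $M_n(\mu',s')$ with $n\ge3$, such a flat is $P(X)$ with $\dim X\ge3$ and $\rho(X)=\sigma(X)=2$, so $\mu'(X\cap Z')=\dim X-2\ge1$. Suppose $X\not\le Z'$. Then $\dim(X\cap Z')\le\dim X-1$, hence $\dim(X\cap Z')-\mu'(X\cap Z')\le1$. As $\mu'(X\cap Z')\ge1$ and $\mu'$ is loopless, $\dim(X\cap Z')\ge2$. So $X\cap Z'$ has rank at most $1$ and contains two points, which are parallel for $\mu'$; this contradicts $d(\mu')=0$. Hence all such flats lie in $P(Z')$.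

**Step 4: count.** The isomorphism of $N$ with $M(V_1,\lambda_1)$ places $[3k]$ points in $P(Z')$. Therefore $[3k]\le[\dim Z']$ and $\dim Z'\ge3k$. By definition of $\mathcal L_k$, $\dim Z'\le3k$. $\square$
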